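# Small profinite groups that are not abelian-by-finite

## Two theorems on small profinite groups

**Theorem 1.** For every prime $p$ there is a small profinite group $(H,G)$ such that $H$ is nilpotent of class 2, has exponent $p$ if $p$ is odd (exponent dividing $4$ if $p=2$), and has no abelian subgroup of finite index.

**Theorem 2.** Let $c\ge 2$ and let $p>c$ be prime. There is a small profinite group $(H,G)$ with $H$ of exponent $p$ and nilpotency class $c$ such that every open subgroup of $H$ contains, for every $n$, a free group of rank $n$ of the variety of groups of exponent $p$ and class $\le c$. Consequently every finite-index subgroup of $H$ has nilpotency class exactly $c$ and derived length exactly $\lfloor \log_2 c\rfloor+1$.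

Theorem 1 answers a question. The paper of Krzysztof Krupinski and Frank Olaf Wagner, "Small, $nm$-stable compact $G$-groups", arXiv:1006.5139 (2010), is the source of the following conjecture: each small profinite group is abelian-by-finite. By Theorem 1 the conjecture is false, for every prime $p$. Class 2 is the least class a counterexample can have, since groups of class at most 1 are abelian.

Theorem 2 says that the failure is not confined to class 2. For $c=2,3,4$ the derived lengths are $2,2,3$. Letting $c$ grow, we see that no bound on nilpotency class or derived length, even after passing to a finite-index subgroup, holds uniformly for all small profinite groups. The theorem does not decide whether every small profinite group is nilpotent-by-finite; each group constructed here is itself nilpotent.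

## Smallness, and reduction to open subgroups

**Definition.** A *profinite group* is the inverse limit of a countable inverse system of finite groups. It is a compact Hausdorff metrizable topological group. A *profinite group regarded as a profinite structure* is a pair $(H,G)$ of profinite groups in which $G$ acts continuously and faithfully on $H$ as a group of automorphisms. The pair is *small*, and is then called a *small profinite group*, if for every $n\in\omega$ the diagonal action of $G$ on $H^n$ has only countably many orbits. A group is *abelian-by-finite* if it has an abelian subgroup of finite index.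

The group $G$ is part of the data. With $F=\mathbb F_p$, take $H=F^\omega$. If $G$ is trivial, the orbits on $H$ are points, and there are uncountably many: not small. We shall see shortly that a larger $G$ makes the same $H$ small. Note also that $G$ has to be profinite, hence compact. We cannot take a huge discrete automorphism group; in our examples $G$ will respect a sequence of finite quotients of $H$.

Let us also fix how to handle arbitrary finite-index subgroups. If $B\le H$ has finite index, then its closure $\overline B$ is a closed subgroup of finite index. Its complement is a finite union of closed cosets, so $\overline B$ is open. Moreover the commutator map is continuous, so for subgroups $X,Y\le H$ every commutator of elements of $\overline X,\overline Y$ lies in $\overline{[X,Y]}$, a closed subgroup. By induction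
$$\gamma_m(\overline B)\le\overline{\gamma_m(B)},\qquad \overline B^{(s)}\le\overline{B^{(s)}},\tag{1}$$
where $\gamma_m$ and ${}^{(s)}$ denote the terms of the lower central and derived series. Hence $B$ and $\overline B$ have the same nilpotency class and the same derived length. In particular $B$ is abelian exactly when $\overline B$ is. So it is enough to study open subgroups, and if $H=\varprojlim H_k$ with surjective maps, every open subgroup contains $N_j=\ker(H\to H_j)$ for some $j$.

## Orbits on the elementary abelian group

Let us make $F^\omega$ small. Put $V_0=0$, $V_{k+1}=V_k\oplus F$, $V=\varprojlim V_k=F^\omega$. Let $G_0=1$, and let $G_{k+1}$ be the group of linear automorphisms of $V_{k+1}$ that preserve the last summand $F$ and induce an element of $G_k$ on $V_k$. Put $G=\varprojlim G_k$: the invertible infinite lower triangular matrices.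

For $n=1$ the orbits are visible. The position $i$ of the first nonzero coordinate of $h\in F^\omega$ does not change under $G$. Conversely, if $h_i\ne 0$ is the first nonzero coordinate, replace the coordinates $x_l$ with $l>i$ by $x_l-(h_l/h_i)x_i$ and rescale $x_i$; this is an element of $G$ carrying $h$ to the $i$-th unit vector. So there is one orbit for each $i$, and $\{0\}$: countably many.

For general $n$ we argue level by level. The pattern recurs three times, so we isolate it.

**Lemma 3 (lift and correct).** Let $(X_k)$ be an inverse system of finite sets and $(G_k)$ an inverse system of finite groups acting compatibly, $G_k$ on $X_k$. Put $X=\varprojlim X_k$, $G=\varprojlim G_k$. Suppose there is a function $x\mapsto k(x)\in\omega$ on $X$ such that: whenever $k(x)=k(x')=k$, $j\ge k$ and $g_j\in G_j$ satisfies $g_jx_j=x'_j$, there is $g_{j+1}\in G_{j+1}$ over $g_j$ with $g_{j+1}x_{j+1}=x'_{j+1}$. Then $G$ has countably many orbits on $X$.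

*Proof.* Suppose $k(x)=k(x')=k$ and $x_k=x_k'$. Start with $g_k=1$ and apply the hypothesis repeatedly to get $g_{k+1},g_{k+2},\dots$, each over the preceding one. Below level $k$ put $1$. This defines $g\in G$ with $gx=x'$. So each fibre of the map $x\mapsto (k(x),x_{k(x)})$ lies in one orbit, and this map takes values in the countable set $\bigsqcup_k X_k$. $\blacksquare$

Now for $V$. Let $E=F^n$. A tuple in $V^n$ is a linear map $a:E\to V$; let $a_k:E\to V_k$ be its components. The subspaces $\ker a_k$ decrease inside $E$, so they are constant from a least index $k(a)$ on. Suppose $k(a)=k(a')=k$, $j\ge k$ and $g_ja_j=a'_j$.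

*Lift:* $g_j\oplus 1\in G_{j+1}$. Applying it to $a_{j+1}$ does not change its kernel, so we may assume $a_j=a_j'$ and $\ker a_{j+1}=\ker a_j=\ker a'_{j+1}$.

*Correct:* write $a_{j+1}=(a_j,f)$, $a'_{j+1}=(a_j,f')$. Both $f,f':E\to F$ vanish on $\ker a_j$, so $f'-f=\delta_0\circ a_j$ with $\delta_0$ a linear functional on $\operatorname{im}a_j$. Extend $\delta_0$ to a functional $\delta$ on $V_j$. The map $(x,t)\mapsto(x,t+\delta(x))$ is in $G_{j+1}$, lies over $1$, and carries $a_{j+1}$ to $a_{j+1}'$. So $(V,G)$ is small.

Two things made this work. The data attached to a tuple (a subspace of $E$) live in a finite set that does not depend on the level, so they stabilise. And a partial correction $\delta_0$, defined on the image of the tuple, extends to everything. Any non-abelian version has to keep both.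

## Finite commutator values, and the free class-2 tower

The groups of Theorem 1 have the following shape. For finite-dimensional $F$-spaces $P,Q,W$ and a bilinear map $\mu:P\times Q\to W$, write $S=(P,Q,W,\mu)$ and let $H(S)=P\times Q\times W$ with
$$(x,y,w)(x',y',w')=(x+x',\;y+y',\;w+w'+\mu(x,y')).\tag{2}$$
Both bracketings of a triple product give third coordinate $w+w'+w''+\mu(x,y')+\mu(x,y'')+\mu(x',y'')$, so (2) is associative; the inverse of $(x,y,w)$ is $(-x,-y,-w+\mu(x,y))$. Comparing the two products of two elements gives
$$[(x,y,w),(x',y',w')]=(0,0,\mu(x,y')-\mu(x',y)),\tag{3}$$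
which is central, so the class is at most 2. By induction on $m$, $(x,y,w)^m=(mx,my,mw+\binom m2\mu(x,y))$. For odd $p$, $p$ divides $\binom p2$, so the exponent divides $p$; for $p=2$, $\binom42=6$ is even and the exponent divides $4$.

We want an inverse limit of such groups. What could we try first?

**Finitely many commutator values.** Suppose $P,Q$ are profinite but $W$ is finite, with $\mu$ continuous. Then $\mu^{-1}(0)$ is open and contains $(0,0)$, so it contains $P'\times Q'$ for some open subgroups $P'\le P$, $Q'\le Q$. By (3) the open subgroup $P'\times Q'\times W$ is abelian. So $W$ has to be infinite: new commutator values must appear all the way up.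

**The free tower.** The opposite extreme is to let all commutators be independent. Let $p$ be odd, let $V_k=F^k$ with basis $e_1,\dots,e_k$, and let $H_k=V_k\times\Lambda^2V_k$ with $(v,w)(v',w')=(v+v',w+w'+\tfrac12 v\wedge v')$. Let $H=\varprojlim H_k$, where $V_{k+1}\to V_k$ kills $e_{k+1}$. Every $N_j$ is non-abelian, since the commutator of $(v,w)$ and $(v',w')$ is $(0,v\wedge v')$. But smallness fails, for every $G$ preserving the kernels of all maps $H\to H_k$. Indeed, such $g\in G$ induces an automorphism of $H_k$, hence a linear map $\bar g$ of $V_k=H_k/[H_k,H_k]$, and $g(0,v\wedge v')=(0,\bar gv\wedge\bar gv')$. So the rank of the level-$k$ image of a central element $(0,w)$ is an invariant of its orbit, for each $k$. For $I\subseteq\{1,2,\dots\}$ put $w_I=\sum_{i\in I}e_{2i-1}\wedge e_{2i}$. At level $2m$ its rank is $2\,|I\cap\{1,\dots,m\}|$. So distinct sets $I$ give distinct orbits, and there are uncountably many orbits already for $n=1$.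

The exact failure is this: the invariants of one element (the ranks) do not live in a fixed finite set, and they may jump at infinitely many levels. So $W$ must grow, but it must carry no structure beyond that of a vector space. We would like the only invariants of a tuple $(x_i,y_i,w_i)_{i\le n}$ to be *linear relations*: among the $x_i$, among the $y_i$, and among all the $\mu(x_i,y_j)$ and $w_i$ together. These are subspaces of spaces of dimension $n$, $n$ and $n^2+n$, whatever the level.

## The tower of pairings

To be able to correct, we need room. Add one new coordinate to $W$ at each step. If an element $x$ gets new coordinates, changing these should be able to change the new coordinate of $\mu(x,y)$ by an *arbitrary* linear function of $y$. So let the new coordinate of $x$ be a linear function of $y$, and do the same for $y$. Write $X^*=\operatorname{Hom}_F(X,F)$. Define $S_k=(P_k,Q_k,W_k,\mu_k)$ by $P_0=Q_0=F$, $W_0=0$ and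
$$P_{k+1}=P_k\oplus Q_k^*,\qquad Q_{k+1}=Q_k\oplus P_k^*,\qquad W_{k+1}=W_k\oplus F,$$
$$\mu_{k+1}\big((x,f),(y,\varphi)\big)=\big(\mu_k(x,y),\,f(y)+\varphi(x)\big).\tag{4}$$
Here $\dim P_k=\dim Q_k=2^k$ and $\dim W_k=k$. At level $1$ the pairing is $((x,f),(y,\varphi))\mapsto fy+\varphi x$, a perfect pairing of two planes into $F$, and $H(S_1)$ has order $p^5$. Level $2$ has order $p^{10}$.

Put $H_k=H(S_k)$. The first coordinate of $\mu_{k+1}$ is $\mu_k(x,y)$, so the projections induce surjective homomorphisms $H_{k+1}\to H_k$.

Let $\operatorname{Aut}(S)$ be the group of triples $(g,h,l)\in GL(P)\times GL(Q)\times GL(W)$ with $l\mu(x,y)=\mu(gx,hy)$. By (2) such a triple acts on $H(S)$, by $(x,y,w)\mapsto(gx,hy,lw)$, as a group automorphism, and the action is faithful. Let $G_0=\operatorname{Aut}(S_0)$, and let $G_{k+1}$ consist of those elements of $\operatorname{Aut}(S_{k+1})$ that preserve the kernels of the projections to $P_k,Q_k,W_k$ and induce an element of $G_k$ on $S_k$. We need two kinds of elements.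

**Lifts.** $G_{k+1}\to G_k$ is surjective: $(g,h,l)\in G_k$ is induced by
$$(x,f)\mapsto(gx,f\circ h^{-1}),\quad (y,\varphi)\mapsto(hy,\varphi\circ g^{-1}),\quad (w,t)\mapsto(lw,t).\tag{5}$$
This is in $\operatorname{Aut}(S_{k+1})$ because $\mu_k(gx,hy)=l\mu_k(x,y)$ and $f(h^{-1}hy)+\varphi(g^{-1}gx)=f(y)+\varphi(x)$.

**Kernel elements.** Let $D,D':P_k\times Q_k\to F$ be bilinear and $\varepsilon\in W_k^*$ with
$$D+D'=\varepsilon\circ\mu_k.\tag{6}$$
Then the triple
$$\kappa:\quad (x,f)\mapsto(x,f+D(x,\cdot)),\quad (y,\varphi)\mapsto(y,\varphi+D'(\cdot,y)),\quad (w,t)\mapsto(w,t+\varepsilon(w))$$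
is in $G_{k+1}$ and induces the identity on $S_k$. Indeed it is invertible (use $-D,-D',-\varepsilon$), and the last coordinate of $\mu_{k+1}$ of the images is $f(y)+\varphi(x)+D(x,y)+D'(x,y)=f(y)+\varphi(x)+\varepsilon(\mu_k(x,y))$, which is what the third map does to $\mu_{k+1}((x,f),(y,\varphi))$.

Let $H=\varprojlim H_k=P\times Q\times W$ with $P=\varprojlim P_k$ and so on, let $\mu:P\times Q\to W$ be the limit map, and $G=\varprojlim G_k$. Both are inverse limits of countable systems of finite groups with surjective maps. The action of $G$ on $H$ is continuous, since at level $k$ it factors through $G_k\times H_k$. It is faithful: if $(g_k)$ acts trivially on $H$, then, as $H\to H_k$ is onto, $g_k$ acts trivially on $H_k$, so $g_k=1$, for every $k$. The group laws above pass to the limit, so $H$ has class at most 2, exponent $p$ for odd $p$ (it is nontrivial), and exponent dividing $4$ for $p=2$.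

**A test at the first step.** Take $n=1$ and $x_0=y_0=1$ at level $0$. Over it lie $x_1=(1,f)$, $y_1=(1,\varphi)$ with $f,\varphi\in F$, and $\mu_1(x_1,y_1)=f+\varphi$. Since $W_0=0$, a kernel element has $D'=-D$, so it changes $(f,\varphi)$ to $(f+D,\varphi-D)$: the sum is an invariant of kernel elements. If we recorded only the relations among the $x_i$, among the $y_i$ and among the $w_i$, the cases $f+\varphi=0$ and $f+\varphi\neq0$ would look alike (take $w_1=0$), and the correction step would break down here. This is why $\mu(x_i,y_j)$ has to be recorded as well.

## Countably many orbits on $H^n$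

**Proposition 4.** The pair $(H,G)$ is small.

*Proof.* Fix $n$ and let $E=F^n$.

**Step 1: attach to each tuple data that stabilise.** A tuple $\bar h=(x_i,y_i,w_i)_{i\le n}$ is a triple of linear maps $a:E\to P$, $b:E\to Q$, $d:E\to W$. Define a linear map
$$\theta:(E\otimes E)\oplus E\to W,\qquad \theta(s\otimes t,e)=\mu(as,bt)+d(e).\tag{7}$$
Let $a_k,b_k,d_k,\theta_k$ be the compositions with the projections to level $k$. The subspaces $\ker a_k,\ker b_k,\ker\theta_k$ decrease with $k$ inside fixed finite-dimensional spaces, so all three are constant from some index on; let $k(\bar h)$ be the least such index. Applying $(g,h,l)\in G$ replaces $a,b,d,\theta$ by $ga,hb,ld,l\theta$ (for $\theta$, because $\mu(gas,hbt)=l\mu(as,bt)$). So the kernels at all levels are unchanged; likewise, an element of $G_k$ does not change the kernels at level $k$.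

We verify the hypothesis of Lemma 3. Let $k(\bar h)=k(\bar h')=k$, $j\ge k$, and let $g_j\in G_j$ carry $\bar h$ mod level $j$ to $\bar h'$ mod level $j$.

**Step 2: lift, to reduce to equal images at level $j$.** Choose $\hat g\in G_{j+1}$ over $g_j$ by (5), and replace the level-$(j+1)$ image of $\bar h$ by its image under $\hat g$. No kernels change. So we may assume $a_j=a_j'$, $b_j=b_j'$, $d_j=d_j'$, hence $\theta_j=\theta_j'$, and, as $j\ge k$,
$$\ker a_{j+1}=\ker a_j=\ker a'_{j+1},\tag{8}$$
and the same for $b$ and for $\theta$. If we find $\kappa\in G_{j+1}$ over $1$ carrying $(a_{j+1},b_{j+1},d_{j+1})$ to $(a_{j+1}',b_{j+1}',d_{j+1}')$, then $g_{j+1}=\kappa\hat g$ is as required.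

**Step 3: find what the correction must be on the image of the tuple.** Write $a_{j+1}=(a_j,f)$, $b_{j+1}=(b_j,\varphi)$, $d_{j+1}=(d_j,\rho)$ with linear maps $f:E\to Q_j^*$, $\varphi:E\to P_j^*$, $\rho:E\to F$; similarly $f',\varphi',\rho'$. Let $X=\operatorname{im}a_j\le P_j$ and $Y=\operatorname{im}b_j\le Q_j$.

By (8), $f$ and $f'$ vanish on $\ker a_j$. So there is a bilinear $D_0:X\times Q_j\to F$ with
$$D_0(a_js,y)=f'(s)(y)-f(s)(y)\qquad(s\in E,\ y\in Q_j).$$
Likewise there is a bilinear $D_0':P_j\times Y\to F$ with
$$D_0'(x,b_jt)=\varphi'(t)(x)-\varphi(t)(x)\qquad(x\in P_j,\ t\in E).$$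
By (4), $\theta_{j+1}=(\theta_j,q)$ with
$$q(s\otimes t,e)=f(s)(b_jt)+\varphi(t)(a_js)+\rho(e),$$
and similarly $q'$. Both vanish on $\ker\theta_j$. So $q'-q$ factors through $\operatorname{im}\theta_j\le W_j$; extend the resulting functional to $\varepsilon\in W_j^*$, so that $\varepsilon\circ\theta_j=q'-q$. Evaluating at $(0,e)$ gives $\varepsilon(d_je)=\rho'(e)-\rho(e)$. Evaluating at $(s\otimes t,0)$ gives
$$\varepsilon(\mu_j(u,v))=D_0(u,v)+D_0'(u,v)\qquad(u\in X,\ v\in Y).\tag{9}$$

**Step 4: extend the partial correction to all of $S_j$.** We need $D\supseteq D_0$ and $D'\supseteq D_0'$ on $P_j\times Q_j$ with $D+D'=\varepsilon\mu_j$. Prescribing $D_0$ concerns $X\times Q_j$, prescribing $D_0'$ concerns $P_j\times Y$; these overlap only on $X\times Y$, and there (9) is exactly the compatibility we need. In detail, choose complements $P_j=X\oplus X^c$, $Q_j=Y\oplus Y^c$, and let $D$ be the bilinear map equal to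
$$D_0\ \text{ on } X\times Q_j,\qquad \varepsilon\mu_j-D_0'\ \text{ on } X^c\times Y,\qquad 0\ \text{ on } X^c\times Y^c.$$
Put $D'=\varepsilon\mu_j-D$. Then $D$ extends $D_0$. On $X\times Y$ we have $D'=\varepsilon\mu_j-D_0=D_0'$ by (9), and on $X^c\times Y$ we have $D'=D_0'$ by definition; so $D'$ extends $D'_0$.

**Step 5: check that $\kappa$ does it.** The element $\kappa$ given by $(D,D',\varepsilon)$ sends $f(s)$ to $f(s)+D(a_js,\cdot)=f'(s)$, sends $\varphi(t)$ to $\varphi(t)+D'(\cdot,b_jt)=\varphi'(t)$, and sends $\rho$ to $\rho+\varepsilon d_j=\rho'$. It fixes $a_j,b_j,d_j$. So the hypothesis of Lemma 3 holds, with $X_k=H_k^n$, and there are countably many orbits on $H^n$. $\blacksquare$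

## Every kernel $N_j$ is non-abelian

**Proposition 5.** $H$ has no abelian subgroup of finite index.

*Proof.* If it had one, then by (1) and the discussion there it would have an open abelian subgroup, so some $N_j=\ker(H\to H_j)$ would be abelian. We exhibit two elements of $N_j$ that do not commute. Let $k=j+1$. As $Q_j\neq0$, we can choose $0\ne f\in Q_j^*$, and put $x=(0,f)\in P_k=P_j\oplus Q_j^*$. Pick $\varphi\in P_k^*$ with $\varphi(x)=1$. Let $\tilde x\in P$ lift $(x,0)\in P_{k+1}=P_k\oplus Q_k^*$, and let $\tilde y\in Q$ lift $(0,\varphi)\in Q_{k+1}=Q_k\oplus P_k^*$. Then $\tilde x$ maps to $0$ in $P_j$, and $\tilde y$ maps to $0$ in $Q_k$, hence in $Q_j$. So $(\tilde x,0,0)$ and $(0,\tilde y,0)$ lie in $N_j$. By (3) their commutator is $(0,0,\mu(\tilde x,\tilde y))$, and by (4) the image of $\mu(\tilde x,\tilde y)$ in $W_{k+1}=W_k\oplus F$ is $(\mu_k(x,0),\,\varphi(x))=(0,1)\neq0$. $\blacksquare$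

In particular $H$ is not abelian, so its class is exactly 2. Propositions 4 and 5 prove Theorem 1, and the conjecture is disproved.

**Remark (rings).** With the product $(x,y,w)(x',y',w')=(0,0,\mu(x,y'))$ the additive group $P\oplus Q\oplus W$ is a profinite associative ring $R$ of characteristic $p$ with $R^3=0$, and $G$ acts on it by ring automorphisms. As a permutation action it is the one above, so there are countably many orbits on each $R^n$: $R$ is small as a profinite ring. An open subring contains the kernel of the projection to some level $j$, hence elements $(\tilde x,0,0)$ and $(0,\tilde y,0)$ with nonzero product as in the last proof. So no open subring has zero multiplication.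

## Derivations that do not extend

For Theorem 2 we work with graded Lie algebras and pass to groups at the end. Everything before the last section is valid for all primes $p$ and all $c\ge2$.

**Definition.** A *$c$-algebra* is a finite-dimensional graded Lie algebra $L=\bigoplus_{i=1}^cL_i$ over $F$ with $[L_i,L_j]\subseteq L_{i+j}$, which is $0$ if $i+j>c$. A *derivation* $\delta$ of a Lie algebra into a module over it is a linear map with $\delta[z,z']=z\delta(z')-z'\delta(z)$. Derivations of a graded Lie algebra into a graded module are assumed to have degree $0$. (In Lemma 6 below, no grading is needed.)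

A $c$-algebra has class at most $c$. If $M$ is a graded $L$-module in degrees $1,\dots,c$, then $L\oplus M$ with
$$[(z,m),(z',m')]=([z,z'],\,zm'-z'm)\tag{10}$$
is a $c$-algebra again, and each derivation $\delta:L\to M$ gives an automorphism
$$\kappa_\delta:(z,m)\mapsto(z,m+\delta(z))\tag{11}$$
inducing the identity on $L$: the bracket of $(z,m+\delta z)$ and $(z',m'+\delta z')$ is $([z,z'],zm'-z'm+\delta[z,z'])$. So derivations are the natural correcting maps, and the relation that a homomorphism into $L$ lifts to a homomorphism into $L\oplus M$ is also governed by derivations. Lemma 3 would apply if *every derivation of a graded subalgebra of $L$ into $M$ extends to $L$*.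

The simplest choice, one new central coordinate, fails. Let $c=2$, and let $L$ be the Heisenberg algebra with basis $x,y$ in degree $1$ and $z=[x,y]$ in degree $2$. Take $M=F$ in degree $2$ with trivial action. On the subalgebra $Fz$ there is the derivation $\delta_0(z)=1$. It does not extend, since a derivation into a trivial module kills $[L,L]\ni z$. Correspondingly, an automorphism of $L\oplus F$ over the identity of $L$ sends $(z,0)=[(x,0),(y,0)]$ to some $[(x,s),(y,t)]=(z,0)$. So $(z,0)$ cannot be moved to $(z,1)$, although the two elements lie over the same element of $L$ and generate isomorphic subalgebras over $Fz$. The module must be large enough that every derivation extends.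

## The module dual to the enveloping algebra

We recall the tools. Let $\mathcal U(L)$ be the universal enveloping algebra. The Poincaré–Birkhoff–Witt (PBW) theorem says that the ordered monomials in an ordered basis of $L$ form a basis of $\mathcal U(L)$. We use four consequences. First, $L\subseteq\mathcal U(L)$, and $\mathcal U(U)\subseteq\mathcal U(L)$ for a subalgebra $U\le L$. Second, if $L$ is a $c$-algebra, then $A=\mathcal U(L)=\bigoplus_{i\ge0}A_i$ is graded with $A_0=F$ and each $A_i$ finite-dimensional. Third, $\mathcal U(L)$ is a domain (its associated graded ring for the filtration by length is a polynomial ring). Fourth, let $U\le L$ be a graded subalgebra, and order a homogeneous basis of $L$ so that a basis of a graded complement of $U$ comes first and a basis of $U$ comes last. Then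
$$A=\bigoplus_\nu e_\nu A_U,\qquad A_U=\mathcal U(U),\tag{12}$$
where the $e_\nu$ are the ordered monomials in the complement: $A$ is a free right $A_U$-module with a homogeneous basis. The augmentation ideal $I_U$ of $\mathcal U(U)$ is the ideal generated by $U$; in fact $I_U=\mathcal U(U)\,U$.

**Definition.** For a $c$-algebra $L$ with $A=\mathcal U(L)$ let $M(L)=\bigoplus_{i=1}^cM_i$ with $M_i=(A_{c-i})^*$ and
$$(zm)(\alpha)=m(\alpha z)\qquad(z\in L_j,\ m\in M_i,\ \alpha\in A_{c-i-j}),\tag{13}$$
and $zm=0$ if $i+j>c$. Let $L^+=L\oplus M(L)$ with the bracket (10).

This is a left module: $(z(z'm))(\alpha)=(z'm)(\alpha z)=m(\alpha zz')$, so $M(L)$ is a graded left $A$-module with $(\beta m)(\alpha)=m(\alpha\beta)$. By (10), $L^+$ is a $c$-algebra.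

*Example.* Let $L=Fx$ in degree $1$. Then $A=F[x]$, and $M_i$ has basis $m_i$, the functional on $Fx^{c-i}$ with $m_i(x^{c-i})=1$. By (13), $xm_i=m_{i+1}$ for $i<c$ and $xm_c=0$. So $L^+$ has basis $x,m_1,\dots,m_c$ with $[x,m_i]=m_{i+1}$. For $c=2$ this is the Heisenberg algebra; in general it already has class exactly $c$.

Why this module? A functional $\lambda\in(A_c)^*$ gives a derivation
$$\delta_\lambda(z)(\alpha)=\lambda(\alpha z)\qquad(z\in L_i,\ \alpha\in A_{c-i}),\tag{14}$$
because for $z\in L_i$, $z'\in L_j$, $i+j\le c$ and $\alpha\in A_{c-i-j}$,
$$(z\delta_\lambda(z')-z'\delta_\lambda(z))(\alpha)=\delta_\lambda(z')(\alpha z)-\delta_\lambda(z)(\alpha z')=\lambda(\alpha zz')-\lambda(\alpha z'z)=\delta_\lambda([z,z'])(\alpha),$$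
and for $i+j>c$ both sides are $0$. So to extend a derivation we can try to extend a *linear functional*, which is always possible. What remains is to show that a derivation on $U$ comes from a functional on a subspace of $A_c$. For that we first extend derivations from $U$ to $I_U$.

**Lemma 6.** Let $\delta:U\to M$ be a derivation of a Lie algebra $U$ into a $U$-module, and $I_U$ the augmentation ideal of $\mathcal U(U)$. There is a unique $\mathcal U(U)$-linear map $D:I_U\to M$ with $D|_U=\delta$.

*Proof.* Uniqueness holds because $U$ generates $I_U$ as a left module. For existence, let $u\in U$ act on $M\oplus F$ by $u(m,t)=(um+t\delta(u),0)$. This is a module: $u(v(m,t))-v(u(m,t))=(uvm-vum+t(u\delta(v)-v\delta(u)),0)=([u,v]m+t\delta[u,v],0)$. Every $u\in U$ maps $M\oplus F$ into the submodule $M\oplus0$, hence so does every $\alpha\in I_U$, and we may define $D(\alpha)$ by $\alpha(0,1)=(D(\alpha),0)$. Then $D(u)=\delta(u)$, and $D(\beta\alpha)=\beta D(\alpha)$ since $\beta\alpha(0,1)=\beta(D(\alpha),0)$. $\blacksquare$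

Since $D(u_1\cdots u_r)=u_1\cdots u_{r-1}\delta(u_r)$, the map $D$ preserves degree if $\delta$ does.

**Lemma 7.** Let $L$ be a $c$-algebra and $U\le L$ a graded subalgebra. Every derivation $\delta_0:U\to M(L)$ extends to a derivation $\delta:L\to M(L)$.

*Proof.* Keep the notation (12), and let $D_0:I_U\to M(L)$ be the map of Lemma 6 for $\delta_0$.

**Step 1: define a functional on part of $A_c$.** From (12), $AI_U=\bigoplus_\nu e_\nu I_U$, so an element of $(AI_U)_c$ is uniquely $\sum_\nu e_\nu\alpha_\nu$, a finite sum with $\alpha_\nu\in I_U$ homogeneous of degree $c-\deg e_\nu$. This degree is at least $1$ when $\alpha_\nu\ne0$, and $D_0(\alpha_\nu)\in M_{c-\deg e_\nu}=(A_{\deg e_\nu})^*$ can be evaluated at $e_\nu$. So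
$$\lambda\Big(\sum_\nu e_\nu\alpha_\nu\Big)=\sum_\nu D_0(\alpha_\nu)(e_\nu)\tag{15}$$
is a well-defined linear functional on $(AI_U)_c$.

**Step 2: show that $\lambda$ does not depend on the basis.** We claim
$$\lambda(\xi\alpha)=D_0(\alpha)(\xi)\tag{16}$$
for homogeneous $\xi\in A$, $\alpha\in I_U$ with $\deg\xi+\deg\alpha=c$. By (12) and linearity let $\xi=e_\nu\beta$ with $\beta\in A_U$ homogeneous. Then $\beta\alpha\in I_U$, and
$$\lambda(e_\nu\beta\alpha)=D_0(\beta\alpha)(e_\nu)=(\beta D_0(\alpha))(e_\nu)=D_0(\alpha)(e_\nu\beta).$$

**Step 3: extend.** Extend $\lambda$ linearly to $A_c$ and let $\delta=\delta_\lambda$ as in (14), a derivation of degree $0$. For homogeneous $u\in U$ of degree $i$ and $\alpha\in A_{c-i}$, (16) gives $\delta(u)(\alpha)=\lambda(\alpha u)=D_0(u)(\alpha)=\delta_0(u)(\alpha)$. So $\delta$ extends $\delta_0$. $\blacksquare$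

*The Heisenberg example again.* Let $c=2$ and $L=\langle x,y,z\rangle$ as before, $U=Fz$. Now $M_2=(A_0)^*=F\mathbf m$ with $\mathbf m(1)=1$, and $M_1=(A_1)^*$ has the basis $x^*,y^*$ dual to $x,y$. Let $\delta_0(z)=\mathbf m$. Here $(AI_U)_2=Fz$ and $\lambda(z)=1$. A basis of $A_2$ is $x^2,xy,y^2,z$; extend $\lambda$ by $0$ on the first three. Since $yx=xy-z$, we have $\lambda(yx)=-1$, so $\delta(x)=-y^*$ and $\delta(y)=0$. Check: $x\delta(y)-y\delta(x)=y\,y^*$, and $(y\,y^*)(1)=y^*(y)=1$, so $\delta(z)=\mathbf m$ as wanted.

## Countably many orbits for the Lie tower

Let $L^0=F$ in degree $1$, $L^{k+1}=(L^k)^+$, with the projections $L^{k+1}\to L^k$ whose kernel is $M(L^k)$, and let $\mathfrak L=\varprojlim L^k=\bigoplus_{i=1}^c\mathfrak L_i$. Let $G_0$ be the group of graded automorphisms of $L^0$, and let $G_{k+1}$ be the group of graded automorphisms of $L^{k+1}$ that preserve $M(L^k)$ and induce an element of $G_k$ on $L^k$. Put $G=\varprojlim G_k$.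

**Lifts.** $G_{k+1}\to G_k$ is onto. Let $g$ be a graded automorphism of $L=L^k$. It acts on $A=\mathcal U(L)$ by graded algebra automorphisms, and on $M(L)$ by $(gm)(\alpha)=m(g^{-1}\alpha)$. Then
$$g(zm)(\alpha)=(zm)(g^{-1}\alpha)=m((g^{-1}\alpha)z)=m\big(g^{-1}(\alpha\cdot gz)\big)=((gz)(gm))(\alpha),$$
so $g\oplus g$ is a graded automorphism of $L^+$, and it is in $G_{k+1}$ if $g\in G_k$.

**Kernel elements.** For a derivation $\delta:L^k\to M(L^k)$, the map $\kappa_\delta$ of (11) is in $G_{k+1}$ and induces the identity on $L^k$.

We also need free objects. For finitely many generators of given positive degrees let $\mathcal F$ be the free Lie algebra on them, graded accordingly. Its enveloping algebra $T=\mathcal U(\mathcal F)$ is the free associative algebra on the same generators, and $\mathcal F\subseteq T$; so each $\mathcal F_e$ is finite-dimensional. The *free $c$-algebra* on these generators is $\mathcal F/\bigoplus_{e>c}\mathcal F_e$. It is finite-dimensional, hence a finite set, and graded homomorphisms from it into a graded Lie algebra living in degrees $1,\dots,c$ correspond to arbitrary choices of images of the generators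 in the right degrees.

**Proposition 8.** $G$ has countably many orbits on $\mathfrak L^n$ for every $n$.

*Proof.* **Step 1: turn tuples into homomorphisms.** Let $\Phi$ be the free $c$-algebra on generators $t_{i,e}$ of degree $e$, for $1\le i\le n$, $1\le e\le c$. Send a tuple $(h_i)$ to the graded homomorphism $a:\Phi\to\mathfrak L$ that maps $t_{i,e}$ to the component of $h_i$ in $\mathfrak L_e$. This is a bijection from $\mathfrak L^n$ to the set of graded homomorphisms $\Phi\to\mathfrak L$, and it respects the actions of $G$. The same holds for $(L^k)^n$ and homomorphisms into $L^k$, with $G_k$. The linear relations of Part one are now replaced by all Lie relations, that is, by a kernel in the finite set $\Phi$.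

**Step 2: stabilise and lift.** Let $a_k:\Phi\to L^k$ be the components of $a$. The subspaces $\ker a_k$ of the finite set $\Phi$ decrease, so they are constant from a least index $k(a)$ on. Let $k(a)=k(a')=k$, $j\ge k$, $g_j\in G_j$, $g_ja_j=a_j'$. Lift $g_j$ to $G_{j+1}$ and apply the lift to $a_{j+1}$; kernels do not change. So we may assume
$$a_j=a_j',\qquad \ker a_{j+1}=\ker a_j=\ker a_{j+1}',$$
and by Lemma 3 it suffices to find $\delta$ such that $\kappa_\delta a_{j+1}=a_{j+1}'$.

**Step 3: correct.** Write $a_{j+1}=(a_j,f)$, $a_{j+1}'=(a_j,f')$ with $f,f':\Phi\to M(L^j)$. By (10), the fact that $a_{j+1}$ and $a_{j+1}'$ are homomorphisms says that $f$ and $f'$ are derivations, with $\Phi$ acting on $M(L^j)$ via $a_j$. Both vanish on $\ker a_j$. So $f'-f=\delta_0\circ a_j$, where $\delta_0:\operatorname{im}a_j\to M(L^j)$ is a derivation of degree $0$ on a graded subalgebra of $L^j$. By Lemma 7 it extends to a derivation $\delta:L^j\to M(L^j)$, and $\kappa_\delta a_{j+1}=(a_j,f+\delta a_j)=(a_j,f')$. $\blacksquare$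

## Free algebras inside every kernel

It remains to show that $\mathfrak L$ stays as non-abelian as possible all the way up.

**Proposition 9.** Let $\Phi_n$ be the free $c$-algebra on $n$ generators $x_1,\dots,x_n$ of degree $1$. For all $j,n$ there is an injective graded homomorphism from $\Phi_n$ into $\ker(\mathfrak L\to L^j)$.

*Proof.* **Step 1: reduce to one derivation.** Start with $a_j=0:\Phi_n\to L^j$. Let $a_k:\Phi_n\to L^k$, $k\ge j$, be constructed, with kernel $K$, a graded ideal. If $K=0$, put $a_{k+1}=(a_k,0)$. If $K\ne0$, we shall find a derivation $f:\Phi_n\to M(L^k)$ of degree $0$, the action being via $a_k$, that does not vanish on $K$. Then $a_{k+1}=(a_k,f)$ is a graded homomorphism with kernel $K\cap\ker f\subsetneq K$. As $\Phi_n$ is finite, $a_k$ is injective after finitely many steps. The limit $a:\Phi_n\to\mathfrak L$ is then injective, and its level-$j$ component is $0$, so its image is in $\ker(\mathfrak L\to L^j)$.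

So suppose $K\neq0$. Let $d$ be minimal with $K_d\ne0$ and choose $0\neq z\in K_d$.

**Step 2: write $z$ in the free associative algebra.** Let $\mathcal F$ be the free Lie algebra on $x_1,\dots,x_n$ and $T=\mathcal U(\mathcal F)=F\langle x_1,\dots,x_n\rangle$. As $d\le c$, we may regard $z$ as an element of $\mathcal F_d\subseteq T_d$. Sorting words by their last letter, $z=\sum_i\zeta_ix_i$ with $\zeta_i\in T_{d-1}$, not all zero; renumbering the generators, say $\zeta_1\ne0$.

**Step 3: show that $\zeta_1$ survives in $A=\mathcal U(L^k)$.** Let $\tilde a:T\to A$ be the algebra map induced by $\mathcal F\to\Phi_n\to L^k$. Choose an ordered homogeneous basis of $\bigoplus_{e<d}\mathcal F_e$. By PBW its ordered monomials of degree $d-1$ form a basis of $T_{d-1}$. Since $K_e=0$ for $e<d$, the chosen basis elements go to linearly independent homogeneous elements of $L^k$, which can be completed to an ordered basis. So these monomials go to distinct PBW monomials of $A$, and $\tilde a$ is injective on $T_{d-1}$. Hence $\tilde a(\zeta_1)\neq0$.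

**Step 4: choose $f$.** Since $L^k_1\supseteq L^0_1\neq0$, pick $0\neq y\in L^k_1$. As $A$ is a domain, $y^{c-d}\tilde a(\zeta_1)$ is a nonzero element of $A_{c-1}$. So there is $m\in M_1=(A_{c-1})^*$ with
$$m\big(y^{c-d}\tilde a(\zeta_1)\big)=1.\tag{17}$$
Let $\mathcal F\to(L^k)^+$ be the homomorphism with $x_1\mapsto(a_k(x_1),m)$ and $x_i\mapsto(a_k(x_i),0)$ for $i>1$. It is graded, since $m$ has degree $1$. So it kills degrees above $c$ and induces a homomorphism $(a_k,f)$ on $\Phi_n$, with $f$ a derivation of degree $0$.

**Step 5: evaluate.** View $f$ as a derivation of $\mathcal F$ into $M(L^k)$. By Lemma 6 for $\mathcal F$ it extends to a $T$-linear map $D$ on the augmentation ideal of $T$, so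
$$f(z)=D\Big(\sum_i\zeta_ix_i\Big)=\sum_i\zeta_if(x_i)=\tilde a(\zeta_1)m\in M_d=(A_{c-d})^*.$$
Hence $f(z)(y^{c-d})=m(y^{c-d}\tilde a(\zeta_1))=1$ by (17), and $f$ does not vanish on $K$. $\blacksquare$

## From Lie algebras to groups of exponent $p$

Now let $p>c$. We use the Lazard correspondence (M. Lazard, Ann. Sci. ENS 71 (1954); see E. Khukhro, *p-Automorphisms of Finite p-Groups*, Ch. 10). The truncated Baker–Campbell–Hausdorff formula $x*y=x+y+\frac12[x,y]+\cdots$, whose further terms are combinations of brackets of weights $3,\dots,c$, turns every Lie $F$-algebra $L$ of class $\le c$ into a group $\exp L$ on the same set. This is an isomorphism between the category of Lie $F$-algebras of class $\le c$ and the category of groups of exponent dividing $p$ and class $\le c$, and it is the identity on underlying sets and maps. The identity element of $\exp L$ is $0$, and the inverse of $x$ is $-x$.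

Group commutators satisfy
$$[x,y]_{\text{group}}=[x,y]_{\text{Lie}}+(\text{combination of Lie brackets of weight}\ge3\text{ involving both }x\text{ and }y).\tag{18}$$
To see this, by functoriality it is enough to take for $x,y$ the generators of $\Phi_2$. Modulo weight $3$ we have $(-x)*(-y)=-x-y+\frac12[x,y]$ and $x*y=x+y+\frac12[x,y]$, and the product of these two is $[x,y]$, since $[-x-y,x+y]=0$. The homomorphism with $x\mapsto0$, $y\mapsto y$ kills the group commutator, so its component of degree $0$ in $x$ vanishes; similarly for $y$. So all terms involve both.

**Definition of $(H,G)$.** Let $H=\varprojlim\exp(L^k)=\exp\mathfrak L$, with $G$ as in the previous sections. The $L^k$ are finite, and the maps $L^{k+1}\to L^k$ are surjective homomorphisms of Lie algebras, hence of groups. Each $G_k$ acts faithfully on $L^k$ by Lie automorphisms, hence on $\exp L^k$ by group automorphisms. As in Part one, $G$ acts continuously and faithfully on $H$. The orbits on $H^n$ are those on $\mathfrak L^n$, so $(H,G)$ is small by Proposition 8. Also $H$ has exponent $p$ (it is nontrivial) and class $\le c$.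

*Proof of Theorem 2.* **Step 1: free groups in open subgroups.** An open subgroup of $H$ contains the kernel of $H\to\exp L^j$ for some $j$, which is $\exp\ker(\mathfrak L\to L^j)$. By Proposition 9 and functoriality it contains a copy of $\exp\Phi_n$ for every $n$. Forget the grading. Since the $x_i$ have degree $1$, $\bigoplus_{e>c}\mathcal F_e$ is the $(c+1)$-st term of the lower central series of $\mathcal F$, so $\Phi_n$ is the free object of rank $n$ among Lie $F$-algebras of class $\le c$. By the isomorphism of categories, $\exp\Phi_n$ is the free group of rank $n$ in the variety of groups of exponent $p$ and class $\le c$.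

**Step 2: nonzero brackets.** Let $X,Y$ be nonzero elements of the free Lie algebra that are multilinear in disjoint sets of free generators. In the free associative algebra, $XY$ and $YX$ are nonzero and involve different words, so they are linearly independent, and $[X,Y]=XY-YX\neq0$. By induction the left-normed bracket $[x_1,\dots,x_c]$ is nonzero in $\Phi_c$. If $2^s\le c$, so is the balanced bracket of depth $s$ in $x_1,\dots,x_{2^s}$: depth $0$ is a generator, and depth $s$ is the bracket of two balanced brackets of depth $s-1$ in disjoint sets of generators.

**Step 3: nontrivial group commutators.** Let $x,y\in\Phi_c$ have lowest homogeneous components $x_e,y_{e'}$ of degrees $e,e'$. A bracket of weight at least $3$ involving both $x$ and $y$ lives in degrees at least $e+e'+\min(e,e')$. By (18), $[x,y]_{\text{group}}$ is $[x_e,y_{e'}]$ modulo degrees $>e+e'$. So, if $[x_e,y_{e'}]\ne0$, this is the lowest component of the group commutator. By induction, the left-normed group commutator of $x_1,\dots,x_c$ and the balanced group commutator of depth $s$ in $x_1,\dots,x_{2^s}$ (for $2^s\le c$) have the brackets of Step 2 as lowest components;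 thus they are nontrivial. The first lies in $\gamma_c(\exp\Phi_c)$, the second in $(\exp\Phi_c)^{(s)}$. So every open subgroup has class at least $c$ and, taking $s=\lfloor\log_2c\rfloor$, derived length at least $\lfloor\log_2c\rfloor+1$.

**Step 4: upper bounds, and all finite-index subgroups.** Conversely $H$ has class $\le c$, and $H^{(s)}\le\gamma_{2^s}(H)=1$ when $2^s>c$, in particular for $s=\lfloor\log_2c\rfloor+1$. So every open subgroup, $H$ included, has class exactly $c$ and derived length exactly $\lfloor\log_2c\rfloor+1$. If $B\le H$ is any subgroup of finite index, then $\overline B$ is open, and by (1) $B$ has the same class and derived length as $\overline B$. $\blacksquare$
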